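\title{Schatten class $\mathrm C^*$-tensor norms on nonnuclear von Neumann algebras}

\begin{abstract}
Letting two C*-algebras $A$ and $B$ act by left and right multiplication on Schatten classes produces C*-norms $\|\cdot\|_{\mathrm C^*_{p,q}}$ on $A\odot B$, indexed by $2\le p\le\infty$, which increase with $p$ and start at the minimal norm. We prove that for von Neumann algebras these norms are pairwise distinct exactly when both factors are nonnuclear; in particular they are pairwise distinct on $\mathrm B(\ell^2)\odot\mathrm B(\ell^2)$. This answers a question posed by Lee, Samei and Wiersma. Lower bounds come from states built out of $\ell^p$-summable positive definite functions on free groups, upper bounds from interpolation, and matrix models of the regular representation carry both into any unital algebra containing $\prod_nM_n$. We also exhibit self-adjoint tensors whose norms are within $\varepsilon$ of $(2k-1)^{1/p}+(2k-1)^{1/q}$ for all $p$ at once.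
\end{abstract}

\section{Introduction}

The minimal C*-norm on the algebraic tensor product $A\odot B$ of two C*-algebras is obtained by representing $A$ on $H$, $B$ on $K$, and $A\odot B$ on $H\otimes K$. The space $H\otimes K$ can be identified with the Hilbert--Schmidt operators $K\to H$, on which $A$ acts by left and $B$ by right multiplication. Replacing the Hilbert--Schmidt class by the other Schatten classes gives a scale of norms on $A\odot B$. We determine when this scale is strictly increasing for a pair of von Neumann algebras.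

\subsection{The norms}
Let $\pi_A=\pi_u^A\otimes1$ on $H=H_u^A\otimes\ell^2(\mathbb N)$, where $\pi_u^A$ is the universal representation of $A$ (the direct sum of the GNS representations of all states), and define $\pi_B$ on $K$ in the same way. Fix an orthonormal basis of $K$ and let $y^{\mathrm t}$ be the transpose of $y\in\mathrm B(K)$ in this basis. For $1\le p\le\infty$ let $S^p=S^p(K,H)$ be the Schatten $p$-class of operators $K\to H$, with $S^\infty$ the compact operators. Throughout, $q$ and $q'$ are the conjugate exponents of $p$ and $p'$. For $u=\sum_ia_i\otimes b_i\in A\odot B$ put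
\[
u\cdot T=\sum_i\pi_A(a_i)\,T\,\pi_B(b_i)^{\mathrm t},\qquad \|u\|_p=\sup\{\|u\cdot T\|_{S^p}:\|T\|_{S^p}\le1\}.
\]
Transposition reverses products, so $(uv)\cdot T=u\cdot(v\cdot T)$ and $\|\cdot\|_p$ is an algebra norm. It is a cross norm, $\|a\otimes b\|_p=\|a\|\|b\|$, and $\|\cdot\|_2=\|\cdot\|_{\min}$. The identity $\mathrm{Tr}((u\cdot T)S^*)=\mathrm{Tr}(T(u^*\cdot S)^*)$ for finite rank $S,T$ and trace duality give $\|u^*\|_p=\|u\|_q$. So the involution is isometric for
\[
\|u\|_{p,q}=\max(\|u\|_p,\|u\|_q),
\]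
and the completion $A\otimes_{p,q}B$ is a Banach $*$-algebra. Its enveloping C*-algebra $A\otimes_{\mathrm C^*_{p,q}}B$ is the completion of $A\odot B$ in
\[
\|u\|_{\mathrm C^*_{p,q}}=\sup\{\|\pi(u)\|:\pi\text{ a $*$-representation of }A\otimes_{p,q}B\text{ on a Hilbert space}\}.
\]
A $*$-representation of a Banach $*$-algebra with isometric involution is contractive, so $\|u\|_{\mathrm C^*_{p,q}}\le\|u\|_{p,q}$.

Let $2\le p'<p\le\infty$. Both $S^{p'}$ and $S^{q'}$ are interpolation spaces between $S^q$ and $S^p$ (see Section~\ref{sec:background}), so $\|u\|_{p',q'}\le\|u\|_{p,q}$, and every representation of $A\otimes_{p',q'}B$ yields one of $A\otimes_{p,q}B$. Hence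
\begin{equation}\label{eq:chain}
\|u\|_{\min}=\|u\|_{\mathrm C^*_{2,2}}\le\|u\|_{\mathrm C^*_{p',q'}}\le\|u\|_{\mathrm C^*_{p,q}},
\end{equation}
and the identity of $A\odot B$ extends to a \emph{canonical quotient map} $A\otimes_{\mathrm C^*_{p,q}}B\to A\otimes_{\mathrm C^*_{p',q'}}B$. An injective $*$-homomorphism of C*-algebras is isometric, so this map is injective if and only if the two C*-norms agree on $A\odot B$.

\subsection{The question and the results}
Recall that $A$ is \emph{nuclear} if $A\odot B$ has only one C*-norm for every C*-algebra $B$. If $A$ or $B$ is nuclear the scale \eqref{eq:chain} collapses. In the other direction, it is known that for a large class of non-amenable discrete groups $G$, possessing both the rapid decay property and Haagerup's approximation property, the canonical map is not injective for $A=B=\mathrm C^*_{\mathrm r}(G)$ and all $2\le p'<p\le\infty$. This suggests that nuclearity might be the only obstruction for algebras that are large enough. The following question is posed in \cite{LSW}.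

\medskip
\noindent\emph{Let $M$ and $N$ be nonnuclear von Neumann algebras. Is the canonical map $M\otimes_{\mathrm C^*_{p,q}}N\to M\otimes_{\mathrm C^*_{p',q'}}N$ non-injective for all $2\le p'<p\le\infty$? What happens for $M=N=\mathrm B(\ell^2(\mathbb N))$?}
\medskip

The answer to both parts is yes.

\begin{theorem}\label{thm:vn}
For von Neumann algebras $M$ and $N$ the following are equivalent:
\begin{enumerate}
\item[(i)] $M$ and $N$ are both nonnuclear;
\item[(ii)] the canonical map $M\otimes_{\mathrm C^*_{p,q}}N\to M\otimes_{\mathrm C^*_{p',q'}}N$ is non-injective for all $2\le p'<p\le\infty$;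
\item[(iii)] it is non-injective for some $2\le p'<p\le\infty$.
\end{enumerate}
\end{theorem}

The property of a nonnuclear von Neumann algebra that we use is that it contains $\prod_{n\ge1}M_n$, the C*-algebra of bounded sequences $(a_n)$ of matrices $a_n\in M_n$. The algebra $\mathrm B(\ell^2(\mathbb N))$ contains $\prod_nM_n$ as block-diagonal operators, so the next theorem answers the second part of the question directly.

\begin{theorem}\label{thm:main}
Let $A$ and $B$ be unital C*-algebras, each containing a (not necessarily unital) C*-subalgebra isomorphic to $\prod_{n\ge1}M_n$. Then for all $2\le p'<p\le\infty$ the canonical map $A\otimes_{\mathrm C^*_{p,q}}B\to A\otimes_{\mathrm C^*_{p',q'}}B$ is not injective. Moreover, for each $k\ge2$ there are contractions $x_j\in A$, $y_j\in B$ $(1\le j\le k)$ such that, for all $p\in[2,\infty]$,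
\[
2^{-1/p}\,k^{1/q}\le\Big\|\sum_{j=1}^kx_j\otimes y_j\Big\|_{\mathrm C^*_{p,q}}\le3\,k^{1/q}.
\]
\end{theorem}

Here the norms are separated by letting $k\to\infty$. A finer analysis separates them for a fixed $k$.

\begin{theorem}\label{thm:sharp}
Let $A,B$ be as in Theorem~\ref{thm:main}, let $k\ge2$, $d=2k-1$ and $\beta_p=d^{1/p}+d^{1/q}$. For every $\varepsilon>0$ there are contractions $x_j\in A$, $y_j\in B$ $(1\le j\le k)$ such that $h=\sum_{j=1}^k(x_j\otimes y_j+x_j^*\otimes y_j^*)$ satisfies
\[
\beta_p\le\|h\|_{\mathrm C^*_{p,q}}\le\beta_p+\varepsilon\qquad\text{simultaneously for all }p\in[2,\infty].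
\]
\end{theorem}

Since $\beta_p=2\sqrt d\cosh\big((\tfrac12-\tfrac1p)\log d\big)$, the function $p\mapsto\beta_p$ increases strictly from $\beta_2=2\sqrt{2k-1}$ to $\beta_\infty=2k$. Taking $k=2$ and $\varepsilon<\beta_p-\beta_{p'}$ gives a second proof of non-injectivity.

Section~\ref{sec:examples} works out two examples, one showing the difficulty and one showing the method. Sections~\ref{sec:states} and~\ref{sec:models} reduce Theorem~\ref{thm:main} to the construction of a suitable copy of a free group in $A\odot B$, which is carried out in Section~\ref{sec:matrix}. Theorems~\ref{thm:vn} and~\ref{thm:sharp} are proved in Sections~\ref{sec:vn} and~\ref{sec:sharp}.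

\section{Background}\label{sec:background}

Inner products are linear in the first variable.

\subsection*{Completely positive maps and the minimal norm}
A linear map $\Phi$ between C*-algebras is \emph{completely positive} (cp) if it sends positive matrices $[a_{ij}]$ to positive matrices $[\Phi(a_{ij})]$, and \emph{ucp} if it is also unital. By Stinespring's theorem a ucp map $\Phi:A\to\mathrm B(L)$ has the form $\Phi(a)=V^*\sigma(a)V$ with $\sigma$ a unital $*$-representation and $V$ an isometry. By Arveson's extension theorem, a ucp map into $M_n$ defined on a C*-subalgebra of $D$ containing $1_D$ extends to a ucp map $D\to M_n$. We have $\|u\|_{\min}=\|(\sigma_1\otimes\sigma_2)(u)\|$ for any faithful representations $\sigma_1,\sigma_2$ of $A,B$, and $\|u\|_{\min}\ge\|(\sigma_1\otimes\sigma_2)(u)\|$ for arbitrary ones. In particular the minimal norm of $A\odot B$ restricts to the minimal norm of $A_0\odot B_0$ for C*-subalgebras $A_0\subset A$, $B_0\subset B$.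

\subsection*{Schatten classes}
We use $\|xTy\|_{S^p}\le\|x\|\|T\|_{S^p}\|y\|$ and H\"older's inequality $|\mathrm{Tr}(DT)|\le\|D\|_{S^p}\|T\|_{S^q}$, which for $p=\infty$ holds for every bounded $D$ with its operator norm. Complex interpolation gives $[S^{p_0},S^{p_1}]_\theta=S^{p_\theta}$ with equal norms, where $1/p_\theta=(1-\theta)/p_0+\theta/p_1$; hence $\|u\|_{p_\theta}\le\|u\|_{p_0}^{1-\theta}\|u\|_{p_1}^\theta$. For $p\in[2,\infty]$ and $\theta=1-2/p$ we have $S^p=[S^2,S^\infty]_\theta$ and $S^q=[S^2,S^1]_\theta$. If $u$ is a sum of $m$ tensors $a\otimes b$ of contractions, then $\|u\|_1,\|u\|_\infty\le m$, so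
\begin{equation}\label{eq:interp}
\|u\|_{\mathrm C^*_{p,q}}\le\|u\|_{p,q}\le\|u\|_{\min}^{2/p}\,m^{1-2/p}.
\end{equation}
All upper bounds in this paper come from \eqref{eq:interp}.

\subsection*{Tensors as operators}
An orthonormal basis of a Hilbert space $K'$ determines the conjugation $C'$ fixing the basis vectors; it satisfies $\langle C'\kappa,C'\eta\rangle=\langle\eta,\kappa\rangle$. The map $\xi\otimes\eta\mapsto\xi\boxtimes\eta:=\langle\,\cdot\,,C'\eta\rangle\xi$ extends to a linear bijection $z\mapsto\tilde z$ from $H'\odot K'$ onto the finite rank operators $K'\to H'$, and we put $\|z\|_{S^q}=\|\tilde z\|_{S^q}$, the $\ell^q$-norm of the Schmidt coefficients of $z$. Let $x:H'\to H''$ and $y:K'\to K''$ be bounded, let $C''$ be a conjugation on $K''$, and put $y^{\mathrm t}=C'y^*C''$; for $K'=K''$, $C'=C''$ this is the transpose. For $\kappa\in K''$,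
\[
\langle C'y^*C''\kappa,C'\eta\rangle=\langle\eta,y^*C''\kappa\rangle=\langle y\eta,C''\kappa\rangle=\langle\kappa,C''y\eta\rangle,
\]
which says that
\begin{equation}\label{eq:box}
x(\xi\boxtimes\eta)y^{\mathrm t}=(x\xi)\boxtimes(y\eta).
\end{equation}
Thus $\|(x\otimes y)z\|_{S^q}\le\|x\|\|y\|\|z\|_{S^q}$. Applying this to $V\otimes W$ and $V^*\otimes W^*$ shows that isometries $V,W$ preserve $\|z\|_{S^q}$; in particular it does not depend on the basis. Neither does $\|u\|_p$: passing from $C$ to $C'$ on $K$ replaces $y^{\mathrm t}$ by $w^*y^{\mathrm t}w$ with $w=CC'$ unitary, and right multiplication by $w$ is an isometry of $S^p$.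

\subsection*{Free groups}
Let $F=F_k$ be the free group on $g_1,\dots,g_k$, $k\ge2$, with word length $|g|$ and spheres $S_l=\{g:|g|=l\}$, so that $|S_l|=2k(2k-1)^{l-1}$ for $l\ge1$. On $\ell^2(F)$ let $\lambda_g\delta_s=\delta_{gs}$ and $\rho_g\delta_s=\delta_{sg^{-1}}$. Let $\mathrm C^*_{\mathrm r}(F)$ and $L(F)$ be the C*-algebra and von Neumann algebra generated by $\lambda(F)$; one has $L(F)=\rho(F)'$. For $a\in L(F)$ put $a(s)=\langle a\delta_e,\delta_s\rangle$ and $\tau(a)=a(e)$. \emph{Fell absorption}: if $g\mapsto V_g$ is a unitary representation on $H_0$, the unitary $W(\delta_s\otimes\zeta)=\delta_s\otimes V_s\zeta$ satisfies $W(\lambda_g\otimes1)W^*=\lambda_g\otimes V_g$, so $\|\sum_gc_g\lambda_g\otimes V_g\|=\|\sum_gc_g\lambda_g\|$ for finite sums. A function $\varphi$ on $F$ is \emph{positive definite and normalized} if $\varphi(g)=\langle V_g\xi,\xi\rangle$ for a unitary representation $V$ and a unit vector $\xi$; then $\varphi(e)=1$ and $|\varphi|\le1$. We use three results without proof.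
\begin{itemize}
\item[(Ha)] \cite{Ha} For $0<r\le1$ the function $\varphi_r(g)=r^{|g|}$ is positive definite on $F$.
\item[(HT)] \cite{HT} There is a unital injective $*$-homomorphism $\pi:\mathrm C^*_{\mathrm r}(F)\to\prod_nM_n/\bigoplus_nM_n$. Here $\bigoplus_nM_n$ is the ideal of sequences with $\|a_n\|\to0$; the class of $(a_n)$ has norm $\limsup_n\|a_n\|$.
\item[(Ke)] Kesten's formula $\|\sum_{g\in S_1}\lambda_g\|=2\sqrt{2k-1}$, needed only for Theorem~\ref{thm:sharp}.
\end{itemize}
Counting spheres, we see that for $p<\infty$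
\begin{equation}\label{eq:lp}
\varphi_r\in\ell^p(F)\iff(2k-1)r^p<1 .
\end{equation}

\section{Two examples}\label{sec:examples}

The Banach algebra norms $\|\cdot\|_{p,q}$ are easily seen to differ, but the difference can vanish in the enveloping C*-algebra.

\begin{example}\label{ex:matrix}
Let $A=B=M_n$ and $v=\sum_{j=1}^ne_{1j}\otimes e_{1j}$. Every nondegenerate representation of $M_n$ is a multiple of the identity representation, so we may write $H=\mathbb C^n\otimes H_0$, $K=\mathbb C^n\otimes K_0$ and $T=[T_{ij}]$; then $v\cdot T=e_{11}\otimes\sum_jT_{jj}$. The block diagonal part of $T$ is the average of $(D\otimes1)T(D\otimes1)$ over diagonal sign matrices $D$, so the $\ell^p$-norm of $(\|T_{jj}\|_{S^p})_j$ is at most $\|T\|_{S^p}$, and H\"older's inequality gives $\|v\|_p\le n^{1/q}$. Equality holds, as $T=1_n\otimes R$ with $R$ of rank one shows. So $\|v\|_{p,q}=n^{1/q}$ for $p\ge2$. But $vv^*=n\,e_{11}\otimes e_{11}$, so every C*-norm of $v$ equals $\sqrt n$.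
\end{example}

A lower bound for $\|\cdot\|_{\mathrm C^*_{p,q}}$ therefore requires a representation of $A\otimes_{p,q}B$. The next lemma says that any positive functional which is bounded, with whatever constant, provides one; the lemma after it is our means of checking boundedness.

\begin{lemma}\label{lem:gns}
Let $A,B$ be unital and let $f:A\odot B\to\mathbb C$ be linear with $f(1\otimes1)=1$, $f(x^*x)\ge0$ for all $x$, and $|f(u)|\le c\|u\|_{p,q}$ for some constant $c$ and all $u$. Then $|f(u)|\le\|u\|_{\mathrm C^*_{p,q}}$ for all $u\in A\odot B$.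
\end{lemma}

\begin{proof}
By continuity $f$ extends to a positive functional on the unital Banach $*$-algebra $A\otimes_{p,q}B$. If $\|x\|<1$ there, the binomial series $w=\sum_n\binom{1/2}{n}(-x^*x)^n$ converges absolutely, $w=w^*$ and $w^2=1-x^*x$. Hence $f(y^*y)-f(y^*x^*xy)=f((wy)^*(wy))\ge0$ for all $y$. So left multiplication is bounded for the GNS form $(x,y)\mapsto f(y^*x)$, and we obtain a $*$-representation $\pi_f$ of $A\otimes_{p,q}B$ and a vector $\xi_f$ with $\|\xi_f\|^2=f(1\otimes 1)=1$ and $f(u)=\langle\pi_f(u)\xi_f,\xi_f\rangle$. Thus $|f(u)|\le\|\pi_f(u)\|\le\|u\|_{\mathrm C^*_{p,q}}$.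
\end{proof}

\begin{lemma}\label{lem:schmidt}
Let $\sigma_1,\sigma_2$ be unital $*$-representations of unital C*-algebras $A,B$ on $H',K'$, and let $\xi\in H'$, $\eta\in K'$ be unit vectors. For $u=\sum_ia_i\otimes b_i$ and $1\le q\le\infty$,
\[
\Big\|\sum_i\sigma_1(a_i)\xi\otimes\sigma_2(b_i)\eta\Big\|_{S^q}\le\|u\|_q .
\]
\end{lemma}

\begin{proof}
The GNS representation of the state $a\mapsto\langle\sigma_1(a)\xi,\xi\rangle$ is a subrepresentation of $\pi_A$, so there is a unit vector $\xi_0\in H$ with $\langle\pi_A(a)\xi_0,\xi_0\rangle=\langle\sigma_1(a)\xi,\xi\rangle$ for all $a$. Then $\sigma_1(a)\xi\mapsto\pi_A(a)\xi_0$ extends to an isometry from the closure of $\sigma_1(A)\xi$ into $H$. The same construction for $B$ gives $\eta_0\in K$. Isometries preserve $\|\cdot\|_{S^q}$, so by \eqref{eq:box} the left side equals $\|u\cdot(\xi_0\boxtimes\eta_0)\|_{S^q}\le\|u\|_q$.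
\end{proof}

We now want an element whose minimal norm is much smaller than the number of its terms, and a state that sees all the terms. Free groups provide both.

\begin{lemma}\label{lem:free}
If $h_1,\dots,h_m\in F$ freely generate a subgroup, then $\|\sum_{j=1}^m\lambda_{h_j}\|\le2\sqrt m$.
\end{lemma}

\begin{proof}
Decomposing $F$ into right cosets shows that the restriction of $\lambda$ to a subgroup is a multiple of the regular representation of the subgroup, so we may compute in the free group on the $h_j$. Let $P_j$ and $P_j'$ be the projections onto the span of the $\delta_s$ with $s$ a reduced word beginning with $h_j$ and $h_j^{-1}$ respectively; these $2m$ projections are mutually orthogonal. If $s$ does not begin with $h_j^{-1}$ then $h_js$ begins with $h_j$, so the vectors $\lambda_{h_j}(1-P_j')\xi$ are orthogonal and $\|\sum_j\lambda_{h_j}(1-P_j')\xi\|^2\le m\|\xi\|^2$. Also $\|\sum_j\lambda_{h_j}P_j'\xi\|\le\sum_j\|P_j'\xi\|\le\sqrt m\,\|\xi\|$ by the Cauchy--Schwarz inequality.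
\end{proof}

\begin{lemma}\label{lem:omega1}
The functional $\omega_1(a\otimes b)=\sum_{s\in F}a(s)b(s)$ on $L(F)\odot L(F)$ satisfies $\omega_1(x^*x)\ge0$ for all $x$.
\end{lemma}

\begin{proof}
The sum converges absolutely because $a(\cdot),b(\cdot)\in\ell^2(F)$. Let $J\delta_s=\delta_{s^{-1}}$, a unitary, and $R(b)=JbJ^*$. Then $R(\lambda_g)=\rho_g$, so $R(L(F))=\rho(F)''$ commutes with $L(F)$, and $\Pi(a\otimes b)=aR(b)$ is a $*$-representation of $L(F)\odot L(F)$. We have $R(b)\delta_e=\sum_sb(s)\delta_{s^{-1}}$, and since $a$ commutes with $\rho_s$,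
\[
\langle a\delta_{s^{-1}},\delta_e\rangle=\langle a\rho_s\delta_e,\delta_e\rangle=\langle a\delta_e,\rho_s^*\delta_e\rangle=a(s).
\]
Hence $\omega_1(x)=\langle\Pi(x)\delta_e,\delta_e\rangle$, and $\omega_1(x^*x)=\|\Pi(x)\delta_e\|^2$.
\end{proof}

\begin{example}\label{ex:free}
Let $A=B=L(F)$ and $u_k=\sum_{j=1}^k\lambda_{g_j}\otimes\lambda_{g_j}$; we compare $p=\infty$ with $p'=2$. Fell absorption and Lemma~\ref{lem:free} give $\|u_k\|_{\min}\le2\sqrt k$. For $u=\sum_ia_i\otimes b_i$ let $z=\sum_ia_i\delta_e\otimes b_i\delta_e$. In the basis $(\delta_s)$ the operator $\xi\boxtimes\eta$ has matrix $(\xi(s)\eta(t))_{s,t}$, so $\omega_1(u)=\mathrm{Tr}(\tilde z)$, and Lemma~\ref{lem:schmidt} gives $|\omega_1(u)|\le\|z\|_{S^1}\le\|u\|_1$. By Lemmas~\ref{lem:gns} and~\ref{lem:omega1}, $\|u_k\|_{\mathrm C^*_{\infty,1}}\ge\omega_1(u_k)=k$. For $k\ge5$ we have $k>2\sqrt k$, so the two norms differ.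
\end{example}

Two obstacles separate this example from Theorem~\ref{thm:main}. First, the trace is unbounded on $S^q$ when $p<\infty$, so it has to be damped. Second, the state lives on $L(F)\odot L(F)$ and has to be transported to $A\odot B$ without losing the bound on the minimal norm.

\section{States from positive definite functions}\label{sec:states}

To damp the trace, replace $\mathrm{Tr}(\tilde z)$ by $\mathrm{Tr}(D_\varphi\tilde z)$, where $D_\varphi$ is multiplication by a function $\varphi$ on $F$. Summability of $\varphi$ will give boundedness, and positive definiteness will preserve positivity. For $\varphi$ positive definite and normalized put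
\[
\omega_\varphi(a\otimes b)=\sum_{s\in F}\varphi(s)a(s)b(s),\qquad a,b\in L(F),
\]
so that $\omega_\varphi(\lambda_g\otimes\lambda_g)=\varphi(g)$. Our functionals are not continuous for $\|\cdot\|_{\min}$ in general, so positivity must be tracked inside the algebraic tensor product.

\begin{lemma}\label{lem:cp}
If $\Phi:A\to A'$ and $\Psi:B\to B'$ are cp and $x\in A\odot B$, then $(\Phi\otimes\Psi)(x^*x)$ is a finite sum of elements $y^*y$ with $y\in A'\odot B'$.
\end{lemma}

\begin{proof}
Let $x=\sum_{j=1}^na_j\otimes b_j$. The $n\times n$ matrices $[\Phi(a_i^*a_j)]$ and $[\Psi(b_i^*b_j)]$ are positive; taking square roots, $\Phi(a_i^*a_j)=\sum_\mu c_{\mu i}^*c_{\mu j}$ and $\Psi(b_i^*b_j)=\sum_\nu d_{\nu i}^*d_{\nu j}$. Then $(\Phi\otimes\Psi)(x^*x)=\sum_{i,j}\Phi(a_i^*a_j)\otimes\Psi(b_i^*b_j)=\sum_{\mu,\nu}y_{\mu\nu}^*y_{\mu\nu}$ with $y_{\mu\nu}=\sum_jc_{\mu j}\otimes d_{\nu j}$.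
\end{proof}

\begin{lemma}\label{lem:omegaphi}
If $\varphi$ is positive definite and normalized, then $\omega_\varphi(x^*x)\ge0$ for all $x\in L(F)\odot L(F)$.
\end{lemma}

\begin{proof}
Write $\varphi(g)=\langle V_g\xi,\xi\rangle$, let $W$ be the Fell unitary for $V$, and let $\iota\zeta=\zeta\otimes\xi$ for $\zeta\in\ell^2(F)$. The map $m_\varphi(a)=\iota^*W(a\otimes1)W^*\iota$ is normal and ucp, and $m_\varphi(\lambda_g)=\iota^*(\lambda_g\otimes V_g)\iota=\varphi(g)\lambda_g$, so by normality $m_\varphi(L(F))\subset L(F)$. Moreover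
\[
m_\varphi(a)(s)=\langle(a\otimes1)(\delta_e\otimes\xi),\delta_s\otimes V_s^*\xi\rangle=a(s)\varphi(s).
\]
Thus $\omega_\varphi=\omega_1\circ(m_\varphi\otimes\mathrm{id})$, which is positive by Lemmas~\ref{lem:omega1} and~\ref{lem:cp}.
\end{proof}

The right maps for transporting $\omega_\varphi$ are ucp maps into $L(F)$: they preserve positivity by Lemma~\ref{lem:cp}, and their Stinespring form is compatible with Lemma~\ref{lem:schmidt}.

\begin{proposition}\label{prop:state}
Let $A,B$ be unital, $\Phi:A\to L(F)$ and $\Psi:B\to L(F)$ ucp, $p\in[2,\infty]$, and let $\varphi\in\ell^p(F)$ be positive definite and normalized. Then $f=\omega_\varphi\circ(\Phi\otimes\Psi)$ satisfies $|f(u)|\le\|u\|_{\mathrm C^*_{p,q}}$ for all $u\in A\odot B$.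
\end{proposition}

\begin{proof}
By Lemmas~\ref{lem:cp} and~\ref{lem:omegaphi}, $f$ is positive, and $f(1\otimes1)=\varphi(e)=1$. Write $\Phi=V_1^*\sigma_1(\cdot)V_1$ and $\Psi=V_2^*\sigma_2(\cdot)V_2$. For $u=\sum_ia_i\otimes b_i$ put
\[
z=\sum_i\Phi(a_i)\delta_e\otimes\Psi(b_i)\delta_e=(V_1^*\otimes V_2^*)\sum_i\sigma_1(a_i)V_1\delta_e\otimes\sigma_2(b_i)V_2\delta_e .
\]
Since $V_1^*,V_2^*$ are contractions, Lemma~\ref{lem:schmidt} gives $\|z\|_{S^q}\le\|u\|_q$. The diagonal entries of $\tilde z$ are $\sum_i\Phi(a_i)(s)\Psi(b_i)(s)$, so $f(u)=\mathrm{Tr}(D_\varphi\tilde z)$ and $|f(u)|\le\|\varphi\|_p\|z\|_{S^q}\le\|\varphi\|_p\|u\|_{p,q}$. Lemma~\ref{lem:gns} applies.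
\end{proof}

The constant $\|\varphi\|_p$ has disappeared from the conclusion. This lets us take $r$ arbitrarily close to the threshold in \eqref{eq:lp}, where $\|\varphi_r\|_p$ blows up.

\section{Models of the free group}\label{sec:models}

We isolate the structure that makes Example~\ref{ex:free} work. Let $A,B$ be unital. A \emph{model of $F$ in $(A,B)$} consists of projections $e_1\in A$, $e_2\in B$, homomorphisms $g\mapsto x_g$ and $g\mapsto y_g$ of $F$ into the unitary groups of $e_1Ae_1$ and $e_2Be_2$, and ucp maps $\Phi:A\to L(F)$, $\Psi:B\to L(F)$ with $\Phi(x_g)=\lambda_g=\Psi(y_g)$ for all $g\in F$. For finite nonempty $S\subset F$ put $u_S=\sum_{g\in S}x_g\otimes y_g$.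

\begin{proposition}\label{prop:model}
For a model of $F$ in $(A,B)$, a finite nonempty $S\subset F$ and $p\in[2,\infty]$:
\begin{enumerate}
\item[(a)] $\|u_S\|_{\mathrm C^*_{p,q}}\ge|\sum_{g\in S}\varphi(g)|$ for all normalized positive definite $\varphi\in\ell^p(F)$;
\item[(b)] $\|u_S\|_{\mathrm C^*_{p,q}}\le\|u_S\|_{\min}^{2/p}\,|S|^{1-2/p}$;
\item[(c)] $\|u_S\|_{\min}\ge\|\sum_{g\in S}\lambda_g\|$.
\end{enumerate}
\end{proposition}

\begin{proof}
Part (a) is Proposition~\ref{prop:state}, since $f(x_g\otimes y_g)=\omega_\varphi(\lambda_g\otimes\lambda_g)=\varphi(g)$, and (b) is \eqref{eq:interp}. For (c), in the notation of the previous proof, $\sum_S\lambda_g\otimes\lambda_g=(V_1\otimes V_2)^*(\sigma_1\otimes\sigma_2)(u_S)(V_1\otimes V_2)$ has norm at most $\|u_S\|_{\min}$, and its norm is $\|\sum_S\lambda_g\|$ by Fell absorption.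
\end{proof}

The lower bound (a) holds for every model, while (b) is useful only when $\|u_S\|_{\min}$ is small, and (c) says how small it can be. For $A=B=L(F)$ the model $x_g=y_g=\lambda_g$, $\Phi=\Psi=\mathrm{id}$ attains equality in (c). In general we can come arbitrarily close.

\begin{proposition}\label{prop:exists}
Let $A,B$ be as in Theorem~\ref{thm:main}, let $S\subset F$ be finite and nonempty, and let $\kappa>\|\sum_{g\in S}\lambda_g\|$. There is a model of $F$ in $(A,B)$ with $\|u_S\|_{\min}\le\kappa$.
\end{proposition}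

This is proved in Section~\ref{sec:matrix}, and it is the only place where the copies of $\prod_nM_n$ are used.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Fix $k\ge2$, let $F=F_k$ and $S=\{g_1,\dots,g_k\}$. By Lemma~\ref{lem:free}, $\|\sum_S\lambda_g\|\le2\sqrt k<3\sqrt k$, so there is a model with $\|u_S\|_{\min}\le3\sqrt k$. Put $x_j=x_{g_j}$, $y_j=y_{g_j}$; these contractions do not depend on $p$. By Proposition~\ref{prop:model}(b),
\[
\|u_S\|_{\mathrm C^*_{p,q}}\le(3\sqrt k)^{2/p}k^{1-2/p}=3^{2/p}k^{1-1/p}\le3k^{1/q}.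
\]
Let $r=(2k)^{-1/p}$, so $r=1$ if $p=\infty$. Then $\varphi_r$ is positive definite by (Ha), and it lies in $\ell^p(F)$: by \eqref{eq:lp} if $p<\infty$, since $(2k-1)r^p=(2k-1)/2k<1$, and trivially if $p=\infty$. Proposition~\ref{prop:model}(a) gives $\|u_S\|_{\mathrm C^*_{p,q}}\ge kr=2^{-1/p}k^{1/q}$.

If the canonical map were injective for some $p'<p$, the two norms would agree, and so $2^{-1/p}k^{1-1/p}\le3k^{1-1/p'}$, that is $k^{1/p'-1/p}\le3\cdot2^{1/p}$, for every $k\ge2$. This fails for large $k$.
\end{proof}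

\section{Matrix models}\label{sec:matrix}

For $A=\mathrm B(\ell^2(F))$ one would first try $x_g=\lambda_g$. This does not give a model.

\begin{remark}\label{rem:noexp}
There is no ucp map $\Phi:\mathrm B(\ell^2(F))\to L(F)$ with $\Phi(\lambda_g)=\lambda_g$ for all $g$. Suppose $\Phi=V^*\sigma(\cdot)V$ were one. Expanding $\|\sigma(\lambda_g)V\xi-V\lambda_g\xi\|^2$ gives $0$, so $\sigma(\lambda_g)V=V\lambda_g$ and $\Phi(\lambda_gT\lambda_g^*)=\lambda_g\Phi(T)\lambda_g^*$. For $a\in L(F)$, $\tau(\lambda_ga\lambda_g^*)=\langle a\rho_g\delta_e,\rho_g\delta_e\rangle=\tau(a)$, so the state $\psi=\tau\circ\Phi$ is invariant under conjugation by $\lambda_g$. With $P_j,P_j'$ as in Lemma~\ref{lem:free} for $h_j=g_j$, we have $\lambda_{g_j}(1-P_j')\lambda_{g_j}^*=P_j$, so $\psi(P_j)+\psi(P_j')=1$. Summing over $j$ gives $k\le1$ by orthogonality, a contradiction.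
\end{remark}

We use instead sequences of unitary matrices that imitate $\lambda$ in two ways: in trace, which yields the ucp map onto the $\lambda_g$, and in norm, which controls $\|u_S\|_{\min}$. The theorem (HT) gives the norms, and the traces follow because there is only one trace to converge to.

\begin{lemma}[Powers' theorem]\label{lem:trace}
The only tracial state on $\mathrm C^*_{\mathrm r}(F)$ is $\tau$, which satisfies $\tau(\lambda_g)=0$ for $g\ne e$.
\end{lemma}

\begin{proof}
Let $\psi$ be a tracial state and $g\ne e$. The center of $F$ is trivial, so some $h\in F$ does not commute with $g$. The subgroup generated by $g,h$ is free by the Nielsen--Schreier theorem and has rank two, being nonabelian and generated by two elements; since a surjective endomorphism of $F_2$ is injective, $g,h$ is a basis of it. The elements $t_i=h^igh^{-i}$ $(i\ge1)$ freely generate a subgroup: if $i_\nu\ne i_{\nu+1}$ and $m_\nu\ne0$, then $t_{i_1}^{m_1}\cdots t_{i_n}^{m_n}=h^{i_1}g^{m_1}h^{i_2-i_1}g^{m_2}\cdots g^{m_n}h^{-i_n}$ is a nontrivial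 reduced word in $g,h$. By Lemma~\ref{lem:free}, $|\psi(\lambda_g)|=\frac1m|\psi(\sum_{i=1}^m\lambda_{t_i})|\le2/\sqrt m$ for all $m$. So $\psi=\tau$ on the span of the $\lambda_g$, which is dense.
\end{proof}

\begin{lemma}\label{lem:HT}
There are unitary representations $g\mapsto U_g^{(n)}\in M_n$ of $F$ $(n\ge1)$ such that
\begin{enumerate}
\item[(a)] $\frac1n\mathrm{Tr}(U_g^{(n)})\to0$ for every $g\ne e$;
\item[(b)] for every finite-dimensional unitary representation $V$ of $F$ and every finite $S\subset F$, $\limsup_n\|\sum_{g\in S}V_g\otimes U_g^{(n)}\|=\|\sum_{g\in S}\lambda_g\|$.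
\end{enumerate}
\end{lemma}

\begin{proof}
Let $(T_n)$ be a lift to $\prod_nM_n$ of the unitary $\pi(\lambda_{g_j})$. Then $\|T_n^*T_n-1\|\to0$, so $T_n$ is invertible for large $n$, and the unitary $T_n|T_n|^{-1}$ is at distance $\||T_n|-1\|\to0$ from $T_n$. Let $U_{g_j}^{(n)}$ be this unitary for large $n$ and $1$ for the remaining $n$, and extend to representations of $F$ by freeness. The class of $(U_g^{(n)})_n$ is $\pi(\lambda_g)$ for every $g$, as both are homomorphisms of $F$ that agree on generators.

For a free ultrafilter $\mathcal U$ on $\mathbb N$, $(a_n)\mapsto\lim_{\mathcal U}\frac1n\mathrm{Tr}(a_n)$ is a tracial state on $\prod_nM_n$ vanishing on $\bigoplus_nM_n$. Its composition with $\pi$ is $\tau$ by Lemma~\ref{lem:trace}. So for $g\ne e$ the bounded sequence in (a) tends to $0$ along every free ultrafilter, which proves (a).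

If $V$ acts on $\mathbb C^m$, then $\mathrm{id}_{M_m}\otimes\pi$ is an injective $*$-homomorphism into $\prod_n(M_m\otimes M_n)/\bigoplus_n(M_m\otimes M_n)$, hence isometric. So the left side in (b) is $\|\sum_SV_g\otimes\lambda_g\|$, which equals $\|\sum_S\lambda_g\|$ by Fell absorption.
\end{proof}

\begin{lemma}\label{lem:ucp}
Let $A$ be a unital C*-algebra containing $\prod_nM_n$, and let $I\subset\mathbb N$ be infinite. Regard $\mathcal B=\prod_{n\in I}M_n$ as a subalgebra of $A$ (other coordinates $0$), with unit $e_1$, and let $x_g=(U_g^{(n)})_{n\in I}\in\mathcal B$. There is a ucp map $\Phi:A\to L(F)$ with $\Phi(x_g)=\lambda_g$ for all $g\in F$.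
\end{lemma}

\begin{proof}
\emph{From $\mathcal B$ to $L(F)$.} Let $\mathcal U$ be a free ultrafilter on $I$ and $\psi=\lim_{\mathcal U}\frac1n\mathrm{Tr}$, a tracial state on $\mathcal B$ with $\psi(x_g)=0$ for $g\ne e$ by Lemma~\ref{lem:HT}(a). Let $\sigma$ be its GNS representation, with vectors $[y]$ for $y\in\mathcal B$. Since $\langle[x_s],[x_t]\rangle=\psi(x_{t^{-1}s})$, the vectors $[x_s]$ are orthonormal and $v\delta_s=[x_s]$ defines an isometry. The map $Q(x)=v^*\sigma(x)v$ is ucp into $\mathrm B(\ell^2(F))$, and $Q(x_g)\delta_s=v^*[x_{gs}]=\delta_{gs}$. The point is that $Q$ takes values in $L(F)$, and here the trace property is used: it makes $R_g[y]=[yx_{g^{-1}}]$ a well defined unitary, which commutes with $\sigma(\mathcal B)$. We have $v\rho_g=R_gv$, and taking adjoints with $g^{-1}$ in place of $g$, $v^*R_g=\rho_gv^*$. Hence $Q(x)\rho_g=v^*\sigma(x)R_gv=v^*R_g\sigma(x)v=\rho_gQ(x)$, so $Q(x)\in\rho(F)'=L(F)$.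

\emph{From $A$ to $\mathcal B$.} By Arveson's theorem each coordinate map $\mathcal B\to M_n$ extends to a ucp map $E_n:e_1Ae_1\to M_n$. Then $E(a)=(E_n(e_1ae_1))_{n\in I}$ is a ucp map $A\to\mathcal B$ that is the identity on $\mathcal B$. Put $\Phi=Q\circ E$.
\end{proof}

It remains to choose the index sets for $A$ and $B$. The minimal norm of $u_S$ is a supremum over \emph{all} pairs $(n,n')$ of indices, whereas Lemma~\ref{lem:HT}(b) controls $\sum_SU_g^{(n)}\otimes U_g^{(n')}$ only for $n$ fixed and $n'$ large. Pairs with $n=n'$ are not controlled at all: if the matrices $U^{(n)}_g$ have real entries, each $U_g^{(n)}\otimes U_g^{(n)}$ fixes $\sum_i\epsilon_i\otimes\epsilon_i$, where $(\epsilon_i)$ is the standard basis, and the norm is $|S|$. So we take a rapidly increasing sequence and give its terms alternately to $A$ and to $B$.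

\begin{proof}[Proof of Proposition~\ref{prop:exists}]
Choose $n_1<n_2<\cdots$ inductively so that
\begin{equation}\label{eq:pairs}
\Big\|\sum_{g\in S}U_g^{(n_i)}\otimes U_g^{(n_{i'})}\Big\|\le\kappa\qquad\text{for all }i<i';
\end{equation}
given $n_1,\dots,n_{i'-1}$, Lemma~\ref{lem:HT}(b) with $V=U^{(n_i)}$, $i<i'$, shows that every sufficiently large $n_{i'}$ works. The flip $\xi\otimes\eta\mapsto\eta\otimes\xi$ is unitary, so \eqref{eq:pairs} holds for all $i\ne i'$. Apply Lemma~\ref{lem:ucp} to $A$ with $I_1=\{n_i:i\text{ odd}\}$ and to $B$ with $I_2=\{n_i:i\text{ even}\}$. This gives a model with $x_g\in\mathcal B_1=\prod_{I_1}M_n$ and $y_g\in\mathcal B_2=\prod_{I_2}M_n$. We may compute $\|u_S\|_{\min}$ in $\mathcal B_1\odot\mathcal B_2$, using the faithful block-diagonal representations on $\bigoplus_{I_1}\mathbb C^n$ and $\bigoplus_{I_2}\mathbb C^n$. There $u_S$ is block diagonal with blocks as in \eqref{eq:pairs}, $i$ odd and $i'$ even, so $\|u_S\|_{\min}\le\kappa$.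
\end{proof}

\begin{remark}
Theorem~\ref{thm:main} applies to the Calkin algebra: $x\otimes1\in\mathrm B(\ell^2\otimes\ell^2)$ is compact only for $x=0$, so the Calkin algebra contains a copy of $\mathrm B(\ell^2)$. The conclusions of Theorem~\ref{thm:main} also hold for $A\supset\prod_nM_n$ unital and $B=\mathrm C^*_{\mathrm r}(F_2)$. View $F=F_k$ as a subgroup of $F_2$, as in the proof of Lemma~\ref{lem:trace}, and put $y_g=\lambda_g$ for $g\in F$. Compression to $\ell^2(F)\subset\ell^2(F_2)$ sends $\lambda_g$ to $\lambda_g$ for $g\in F$ and to $0$ otherwise, so it is a ucp map $\Psi:B\to\mathrm C^*_{\mathrm r}(F)\subset L(F)$. Take $x_g,\Phi$ from Lemma~\ref{lem:ucp} with $I=\mathbb N$. No interlacing is needed: Fell absorption and Lemma~\ref{lem:free} give $\|\sum_jx_{g_j}\otimes y_{g_j}\|_{\min}=\sup_n\|\sum_jU_{g_j}^{(n)}\otimes\lambda_{g_j}\|\le2\sqrt k$.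
\end{remark}

\section{Nonnuclear von Neumann algebras}\label{sec:vn}

Projections $e,f\in M$ are \emph{equivalent}, $e\sim f$, if $e=v^*v$ and $f=vv^*$ for some $v\in M$. By the type decomposition, a von Neumann algebra is the direct sum of a properly infinite algebra, a type $\mathrm{II}_1$ algebra, and a product $\prod_nM_n(Z_n)$ with $Z_n$ abelian, any of which may be zero. We use two halving facts: the unit $z$ of a properly infinite algebra is a sum $e+e'$ of orthogonal projections with $e\sim e'\sim z$, and in a type $\mathrm{II}_1$ algebra every projection is a sum of two orthogonal equivalent projections.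

\begin{lemma}\label{lem:type}
A von Neumann algebra $M$ that does not contain a C*-subalgebra isomorphic to $\prod_{n\ge1}M_n$ is nuclear.
\end{lemma}

\begin{proof}
Suppose $M$ contains mutually orthogonal nonzero projections $e^{(n)}_i$ $(n\ge1,\ 1\le i\le n)$ with $e_i^{(n)}\sim e_1^{(n)}$. Choose $v_i$ with $v_i^*v_i=e_1^{(n)}$, $v_iv_i^*=e_i^{(n)}$; the $v_iv_j^*$ are matrix units and give an isometric $*$-homomorphism $\alpha_n:M_n\to f_nMf_n$, $f_n=\sum_ie_i^{(n)}$. Since the $f_n$ are orthogonal, $\sum_n\alpha_n(a_n)$ converges strongly for bounded $(a_n)$, to an element of $M$ of norm $\sup_n\|a_n\|$, and so $M\supset\prod_nM_n$. Such projections exist in three cases.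

\emph{A nonzero properly infinite summand, with unit $z$.} Write $z=e+e'$ as above. As $e'\sim z$, it splits again into two projections equivalent to $z$. Iterating gives an infinite orthogonal sequence of projections equivalent to $z$, which we group into blocks of sizes $1,2,3,\dots$.

\emph{A nonzero type $\mathrm{II}_1$ summand.} Halving the unit, then the second half, and so on, gives orthogonal nonzero projections $f_1',f_2',\dots$. Each $f'_n$ is a sum of $2^m$ orthogonal equivalent projections for every $m$: given $f_n'=\sum_iv_iv_i^*$ with $v_i^*v_i=e$, halve $e=e'+e''$ and use the projections $v_ie'v_i^*$, $v_ie''v_i^*$. Take $m=n$ and keep $n$ of them.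

\emph{$Z_n\ne0$ for infinitely many $n$.} List these as $n_1<n_2<\cdots$, so $n_j\ge j$, and take $j$ diagonal matrix units in $M_{n_j}(Z_{n_j})$.

In the remaining case $M$ is a finite direct sum of algebras $M_n(Z_n)$. Abelian C*-algebras are nuclear, and nuclearity passes to matrix algebras and finite direct sums.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:vn}]
If (i) holds, $M$ and $N$ contain $\prod_nM_n$ by Lemma~\ref{lem:type}, and Theorem~\ref{thm:main} gives (ii). Statement (ii) implies (iii). If $M$ or $N$ is nuclear, the C*-norms in \eqref{eq:chain} all coincide and every canonical map is an isomorphism, so (iii) implies (i).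
\end{proof}

\section{Sharp norms}\label{sec:sharp}

Fix $k\ge2$ and $d=2k-1$. The number $\beta_p$ has a simple origin. In the Cayley graph of $F$ an element $g\ne e$ has one neighbor of length $|g|-1$ and $d$ neighbors of length $|g|+1$, so summing $\varphi_r$ over neighbors multiplies it by $r^{-1}+dr$ away from $e$. At the threshold $r=d^{-1/p}$ of \eqref{eq:lp} this factor is $\beta_p$.

Applied directly to $h=u_{S_1}$, Proposition~\ref{prop:model} is not sharp. Part (a) gives $2kd^{-1/p}=d^{1/q}+d^{-1/p}$, which is less than $\beta_p$ for $p<\infty$. Part (b) gives at best $\beta_2^{1-\theta}\beta_\infty^\theta$ with $\theta=1-2/p$, which exceeds $\beta_p$ for $2<p<\infty$ because $\log\beta_p=\log(2\sqrt d)+\log\cosh(\frac\theta2\log d)$ is strictly convex in $\theta$. Applied to $u_{S_l}$, however, both parts give $d^{l/q}$ up to small factors. Since $u_{S_l}$ is a polynomial in $h$, its growth rate in $l$ determines $\|h\|$.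

\begin{lemma}\label{lem:growth}
Let $D$ be a unital C*-algebra, $g\mapsto X_g$ a homomorphism of $F$ into the unitary group of $D$, $\chi_l=\sum_{g\in S_l}X_g$, $h=\chi_1$, and $\alpha\ge0$.
\begin{enumerate}
\item[(a)] If $\|h\|\le2\sqrt d\cosh\alpha$, then $\|\chi_l\|\le2(l+1)d^{l/2}e^{l\alpha}$ for all $l\ge0$.
\item[(b)] If $\limsup_l\|\chi_l\|^{1/l}\le\sqrt d\,e^\alpha$, then $\|h\|\le2\sqrt d\cosh\alpha$.
\end{enumerate}
\end{lemma}

\begin{proof}
We have $\chi_0=1$ and $h=h^*$, since $S_1=S_1^{-1}$. Consider the products $st$ with $s\in S_1$, $t\in S_l$, $l\ge1$. Each word of length $l+1$ occurs once. A word $g$ of length $l-1$ occurs once for each $s$ with $|s^{-1}g|=l$, that is $2k$ times if $g=e$ and $d$ times otherwise. Thus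
\begin{equation}\label{eq:rec}
h\chi_0=\chi_1,\qquad h\chi_1=\chi_2+2k\chi_0,\qquad h\chi_l=\chi_{l+1}+d\chi_{l-1}\quad(l\ge2),
\end{equation}
and $\chi_l=P_l(h)$, where $P_0=1$, $P_1(t)=t$, $P_2(t)=t^2-2k$ and $P_{l+1}=tP_l-dP_{l-1}$ for $l\ge2$.

(a) Write $t=\sqrt d(\zeta+\zeta^{-1})$ with $\zeta\in\mathbb C\setminus\{0\}$, and let $W_l=\sum_{j=0}^l\zeta^{l-2j}$, $W_{-1}=0$, so that $W_1W_l=W_{l+1}+W_{l-1}$ for $l\ge0$. We claim that $P_l(t)=d^{l/2}(W_l-d^{-1}W_{l-2})$ for $l\ge1$. For $l=1$ this is $t=\sqrt d\,W_1$, and for $l=2$ it is $t^2-2k=d(W_2+1)-(d+1)=dW_2-1$. For $l\ge2$, induction gives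
\[
tP_l-dP_{l-1}=d^{\frac{l+1}2}\big(W_1W_l-W_{l-1}-d^{-1}(W_1W_{l-2}-W_{l-3})\big)=d^{\frac{l+1}2}\big(W_{l+1}-d^{-1}W_{l-1}\big).
\]
Let $t$ be real with $|t|\le2\sqrt d\cosh\alpha$. If $|t|\le2\sqrt d$ then $|\zeta|=1$; otherwise $\zeta=\pm e^s$ with $s$ real and $\cosh s\le\cosh\alpha$. In both cases $|W_l|\le(l+1)e^{l\alpha}$, so $|P_l(t)|\le2(l+1)d^{l/2}e^{l\alpha}$. The spectrum of $h$ consists of such $t$, and functional calculus gives (a).

(b) We invert $\mu-h$ by a generating series. The function $w\mapsto w^{-1}+dw$ is odd, strictly decreasing on $(0,d^{-1/2}]$, tends to $\infty$ at $0$, and takes the value $2\sqrt d\cosh\alpha$ at $w_0=d^{-1/2}e^{-\alpha}$. So a real $\mu$ with $|\mu|>2\sqrt d\cosh\alpha$ has the form $\mu=w^{-1}+dw$ with $w$ real and $0<|w|<w_0$. By hypothesis $G=\sum_{l\ge0}w^l\chi_l$ converges absolutely, and it commutes with $h$. By \eqref{eq:rec},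
\[
(\mu-h)G=(\mu-2kw)\chi_0+\sum_{l\ge1}\big(\mu w^l-w^{l-1}-dw^{l+1}\big)\chi_l=(w^{-1}-w)1 .
\]
Since $|w|<1$, the scalar $w^{-1}-w$ is nonzero, so $\mu-h$ is invertible. As $h$ is self-adjoint, $\|h\|\le2\sqrt d\cosh\alpha$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Choose $\gamma>0$ with $d(e^\gamma-1)\le\varepsilon$. By (Ke), $\|\sum_{S_1}\lambda_g\|=2\sqrt d<2\sqrt d\cosh\gamma$, so Proposition~\ref{prop:exists} gives a model, independent of $p$, with $\|u_{S_1}\|_{\min}\le2\sqrt d\cosh\gamma$. Put $x_j=x_{g_j}$, $y_j=y_{g_j}$; since $x_{g^{-1}}=x_g^*$ and $y_{g^{-1}}=y_g^*$, we have $h=u_{S_1}$. In any C*-completion of $A\odot B$, the map $g\mapsto X_g=x_g\otimes y_g$ is a homomorphism into the unitary group of the corner cut by the projection $e_1\otimes e_2$, so Lemma~\ref{lem:growth} applies in this corner, with $\chi_l=u_{S_l}$. Fix $p\in[2,\infty]$.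

\emph{Lower bound.} Let $R=\|h\|_{\mathrm C^*_{p,q}}$. By \eqref{eq:chain}, Proposition~\ref{prop:model}(c) and (Ke), $R\ge2\sqrt d$, so $R=2\sqrt d\cosh\alpha$ for some $\alpha\ge0$. Let $0<r<d^{-1/p}$ if $p<\infty$ and $r=1$ if $p=\infty$; then $\varphi_r\in\ell^p(F)$. Since $|S_l|=(d+1)d^{l-1}\ge d^l$, Proposition~\ref{prop:model}(a) and Lemma~\ref{lem:growth}(a) give
\[
(dr)^l\le|S_l|\,r^l\le\|\chi_l\|_{\mathrm C^*_{p,q}}\le2(l+1)d^{l/2}e^{l\alpha}\qquad(l\ge1).
\]
Taking $l$-th roots and letting $l\to\infty$, and then $r\uparrow d^{-1/p}$ if $p<\infty$, we get $e^\alpha\ge d^{1/2-1/p}\ge1$. As $\cosh$ increases on $[0,\infty)$, $R\ge\sqrt d\,(d^{1/2-1/p}+d^{1/p-1/2})=\beta_p$.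

\emph{Upper bound.} Lemma~\ref{lem:growth}(a) for the minimal norm gives $\|\chi_l\|_{\min}\le2(l+1)d^{l/2}e^{l\gamma}$, and $|S_l|\le2d^l$. By Proposition~\ref{prop:model}(b),
\[
\|\chi_l\|_{\mathrm C^*_{p,q}}\le\big(2(l+1)d^{l/2}e^{l\gamma}\big)^{2/p}(2d^l)^{1-2/p}\le2(l+1)\,d^{l/q}e^{l\gamma}.
\]
So the hypothesis of Lemma~\ref{lem:growth}(b) holds with $e^\alpha=d^{1/q-1/2}e^\gamma\ge1$, and
\[
\|h\|_{\mathrm C^*_{p,q}}\le d^{1/q}e^\gamma+d^{1/p}e^{-\gamma}\le\beta_p+d^{1/q}(e^\gamma-1)\le\beta_p+\varepsilon .\qedhere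
\]
\end{proof}

\begin{thebibliography}{9}

\bibitem{Ha} Haagerup, Invent. Math. \textbf{50} (1979).

\bibitem{HT} Haagerup and Thorbj{\o}rnsen, Ann. of Math. \textbf{162} (2005).

\bibitem{LSW} Hun Hee Lee, Ebrahim Samei, Matthew Wiersma, \emph{New tensor products of C*-algebras and characterization of type I C*-algebras as rigidly symmetric C*-algebras}, arXiv:2301.07235 (2023).

\end{thebibliography}
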